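
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Involution matchings of full transformation semigroups\\ and of finite regular semigroups}


\begin{abstract}
An involution matching of a finite regular semigroup $S$ is an involution $\phi$ of the set $S$ such that $\phi(a)$ is an inverse of $a$ for every $a\in S$. We prove that the full transformation semigroup $T_n$ has an involution matching for every $n\ge 1$, which answers a question of Higgins. More generally, a finite regular semigroup has an involution matching if and only if it has a permutation that maps every element to one of its inverses, and we characterize these semigroups by a Hall-type inequality in each $\mathscr D$-class. The proof reduces the problem to finding a symmetric $0/1$ matrix whose rows are indicators of bases of a certain matroid. Such a matrix is obtained by arranging the elements of the matroid around a circle, by a special case of a theorem of van den Heuvel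 and Thomass\'e of which we give a complete proof.
\end{abstract}

\section{Introduction}

\subsection*{The question}

Let $S$ be a finite semigroup. An \emph{inverse} of $a\in S$ is an element $b\in S$ with $aba=a$ and $bab=b$; we write $V(a)$ for the set of inverses of $a$. The semigroup is \emph{regular} if for every $a$ there is some $x$ with $axa=a$; then $xax\in V(a)$, so no set $V(a)$ is empty. In a group $V(a)=\{a^{-1}\}$, and $a\mapsto a^{-1}$ is an involution. In a general regular semigroup an element may have many inverses, and one may ask how much of the picture in a group survives if inverses are chosen with care. A \emph{permutation matching} of $S$ is a bijection $\phi:S\to S$ with $\phi(a)\in V(a)$ for all $a$. An \emph{involution matching} is a permutation matching with $\phi(\phi(a))=a$ for all $a$.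

The relation $b\in V(a)$ is symmetric in $a$ and $b$, so it is a graph on $S$, with a loop at $a$ when $a^3=a$. A permutation matching is a perfect matching in the bipartite double of this graph, and Hall's theorem decides whether it exists. An involution matching is a perfect matching in the graph itself, where vertices with loops may be matched to themselves. For graphs in general the second property is stronger than the first: a triangle without loops has a permutation moving every vertex to a neighbor, but no such involution.

Let $T_n$ be the full transformation semigroup, that is, all maps $\{1,\dots,n\}\to\{1,\dots,n\}$ under composition. It is regular, and it is known that it has a permutation matching for every $n$. Higgins \cite[Question 2]{Higgins} asks whether $T_n$ has an involution matching. Small cases do not show the difficulty: the four elements of $T_2$ all satisfy $a^3=a$, so the identity map is an involution matching. In every $T_n$ permutations can be matched to their group inverses and constant maps to themselves. The difficulty lies in the intermediate ranks, where the rank of a map is the size of its image.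

\subsection*{Results}

Recall Green's relations: $a\mathrel{\mathscr R}b$ if $a$ and $b$ generate the same right ideal, $a\mathrel{\mathscr L}b$ if they generate the same left ideal, $\mathscr H=\mathscr R\cap\mathscr L$, and $\mathscr D=\mathscr R\circ\mathscr L=\mathscr L\circ\mathscr R$. In $T_n$ two maps are $\mathscr H$-related exactly when they have the same kernel (the partition of $\{1,\dots,n\}$ into fibers) and the same image, and they are $\mathscr D$-related exactly when they have the same rank.

\begin{theorem}\label{thm:A}
For every $n\ge1$ the semigroup $T_n$ has an involution matching. It can be chosen to map every $\mathscr H$-class of $T_n$ bijectively onto an $\mathscr H$-class.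
\end{theorem}

The method gives a classification. For a $\mathscr D$-class $D$ of a finite regular semigroup let $X_D$ and $Y_D$ be the sets of $\mathscr R$-classes and $\mathscr L$-classes in $D$. For $R\in X_D$, $L\in Y_D$ write $R\perp L$ if $R\cap L$ contains an idempotent, and for $F\subseteq Y_D$ put $\Gamma(F)=\{R\in X_D: R\perp L\text{ for some }L\in F\}$.

\begin{theorem}\label{thm:B}
For a finite regular semigroup $S$ the following are equivalent:
\begin{enumerate}
\item[(1)] $S$ has a permutation matching;
\item[(2)] $S$ has an involution matching;
\item[(3)] $S$ has an involution matching that maps each $\mathscr H$-class onto an $\mathscr H$-class;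
\item[(4)] for every $\mathscr D$-class $D$ and every $F\subseteq Y_D$,
\[
|X_D|\,|F|\le |Y_D|\,|\Gamma(F)| .
\]
\end{enumerate}
\end{theorem}

\subsection*{Outline}

Section~\ref{sec:relation} passes from elements to $\mathscr H$-classes and reduces Theorem~\ref{thm:A} to a statement about a relation $\perp$ between two finite sets (Proposition~\ref{prop:core}). Section~\ref{sec:symmetric} restates this as a search for a symmetric array, solves it by hand for the maps of rank $3$ in $T_4$, and explains why a cyclic arrangement of the elements of a matroid is sufficient in general. Section~\ref{sec:cyclic} proves that the arrangement exists, Section~\ref{sec:core} completes the proof of the proposition, and Section~\ref{sec:classification} proves Theorem~\ref{thm:B} with some consequences.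

\section{From transformations to a relation}\label{sec:relation}

Fix $n$ and $1\le k\le n$. Let $X$ be the set of partitions of $\{1,\dots,n\}$ into $k$ blocks and $Y$ the set of $k$-element subsets. Write $P\perp B$ if $B$ is a transversal of $P$, that is, meets each block of $P$ in exactly one point. For $(P,A)\in X\times Y$ let $H_{P,A}$ be the set of maps with kernel $P$ and image $A$. These sets, over all $k$, partition $T_n$; they are its $\mathscr H$-classes.

If $b$ is an inverse of $a$, then $ba$ (first $a$, then $b$) fixes $\operatorname{im}b$ pointwise, and $ab$ fixes $\operatorname{im}a$ pointwise. So $a$ and $b$ restrict to mutually inverse bijections between $\operatorname{im}b$ and $\operatorname{im}a$. Hence $\operatorname{im}b$ is a transversal of $\ker a$, and $\operatorname{im}a$ is a transversal of $\ker b$. Conversely, these two conditions on kernels and images determine an inverse.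

\begin{lemma}\label{lem:unique}
If $P\perp B$ and $Q\perp A$, then every $a\in H_{P,A}$ has exactly one inverse in $H_{Q,B}$.
\end{lemma}

\begin{proof}
Since $B$ is a transversal of $\ker a=P$, the restriction $a|_B:B\to A$ is a bijection. For a point $x$ let $\hat x$ be the unique element of $A$ in the $Q$-block of $x$, and define $b(x)=(a|_B)^{-1}(\hat x)$. Then $b(x)=b(x')$ if and only if $\hat x=\hat x'$, that is, if $x$ and $x'$ lie in the same block of $Q$. So $\ker b=Q$. Also $\operatorname{im}b=B$, because $\hat y=y$ for $y\in A$. For every point $y$ we have $a(y)\in A$, so $\widehat{a(y)}=a(y)$ and $a(b(a(y)))=a(y)$. For every $x$ we have $a(b(x))=\hat x$ and $b(\hat x)=b(x)$, so $b(a(b(x)))=b(x)$. Hence $b\in V(a)\cap H_{Q,B}$.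

Conversely, let $b'\in V(a)\cap H_{Q,B}$. Every $y\in A$ has the form $a(u)$, so $ab'a=a$ gives $a(b'(y))=y$ with $b'(y)\in B$. Thus $b'(y)=(a|_B)^{-1}(y)$. This determines $b'$ on $A$, which is a transversal of $\ker b'=Q$, hence everywhere.
\end{proof}

Let now $X,Y$ be any finite nonempty sets and $\perp$ any relation between them. For $F\subseteq Y$ put
\[
\Gamma(F)=\{P\in X:\ P\perp B\text{ for some }B\in F\}.
\]
Call an involution $\Phi$ of the set $X\times Y$ (a map with $\Phi^2=\mathrm{id}$; fixed points are allowed) \emph{compatible} if
\[
\Phi(P,A)=(Q,B)\quad\Longrightarrow\quad P\perp B\ \text{ and }\ Q\perp A .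
\]
In view of Lemma~\ref{lem:unique}, it is enough to find a compatible involution for each rank $k$. The combinatorial statement behind both theorems is the following.

\begin{proposition}\label{prop:core}
Let $\perp$ be a relation between finite sets $X$ and $Y$ with $|X|=N\ge1$ and $|Y|=M\ge1$, and suppose that
\begin{equation}\label{eq:H}
N|F|\le M|\Gamma(F)|\qquad\text{for all }F\subseteq Y. \tag{H}
\end{equation}
Then $X\times Y$ has a compatible involution.
\end{proposition}

Condition \eqref{eq:H} is Hall's condition for matching $N$ copies of each $B\in Y$ perfectly with $M$ copies of each $P\in X$ along $\perp$. It cannot be dropped: if $\Phi$ is a compatible involution, it maps the $(N-|\Gamma(F)|)M$ pairs $(P,A)$ with $P\notin\Gamma(F)$ injectively into the $N(M-|F|)$ pairs $(Q,B)$ with $B\notin F$, and comparing the two numbers gives \eqref{eq:H}. In a symmetric situation \eqref{eq:H} holds for free.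

\begin{lemma}\label{lem:average}
Suppose that a group acts on $X$ and on $Y$, preserving $\perp$ and acting transitively on $Y$, and that each $P\in X$ satisfies $P\perp B$ for at least one $B\in Y$. Then \eqref{eq:H} holds.
\end{lemma}

\begin{proof}
Let $t_P\ge1$ be the number of $B$ with $P\perp B$. The group preserves $\perp$ and hence $t$, so by transitivity $c=\sum_{P:\,P\perp B}1/t_P$ does not depend on $B$. Summing over $B$ gives $cM=\sum_P\sum_{B:\,P\perp B}1/t_P=N$, so $c=N/M$. For $F\subseteq Y$ it follows that
\[
\frac NM|F|=\sum_{B\in F}\ \sum_{P:\,P\perp B}\frac1{t_P}
=\sum_{P\in\Gamma(F)}\frac{|\{B\in F:P\perp B\}|}{t_P}\le|\Gamma(F)|. \qedhere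
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}, given Proposition~\ref{prop:core}]
For each $k$, the symmetric group acts on partitions into $k$ blocks and transitively on $k$-subsets, it preserves $\perp$, and every partition has a transversal. So Lemma~\ref{lem:average} gives \eqref{eq:H}, and Proposition~\ref{prop:core} gives a compatible involution $\Phi$ of $X\times Y$. For $a\in H_{P,A}$ let $(Q,B)=\Phi(P,A)$ and let $\phi(a)$ be the unique inverse of $a$ in $H_{Q,B}$ from Lemma~\ref{lem:unique}. Then $\phi(\phi(a))$ is the unique inverse of $\phi(a)$ in $H_{\Phi(Q,B)}=H_{P,A}$. Since $a$ is such an inverse, $\phi(\phi(a))=a$. Doing this for $k=1,\dots,n$ defines $\phi$ on $T_n$ with $\phi^2=\mathrm{id}$ and $\phi(a)\in V(a)$; in particular $\phi$ is a bijection. It maps $H_{P,A}$ into $H_{Q,B}$ and $H_{Q,B}$ into $H_{P,A}$, so it maps $H_{P,A}$ bijectively onto $H_{Q,B}$.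
\end{proof}

It remains to prove Proposition~\ref{prop:core}.

\section{Symmetric arrays}\label{sec:symmetric}

\subsection*{What has to be symmetric}

If $\Phi(P,A)=(Q,B)$, record first only $B$: for each $A\in Y$ this is a map $P\mapsto B$ from $X$ to $Y$. The next lemma says that, apart from $P\perp B$, only the sizes of the fibers of these maps matter.

\begin{lemma}\label{lem:array}
The set $X\times Y$ has a compatible involution if and only if there are maps $\tau_A:X\to Y$ $(A\in Y)$ with $P\perp\tau_A(P)$ for all $P\in X$, $A\in Y$, such that
\[
c(A,B)=|\tau_A^{-1}(B)|
\]
is symmetric in $A,B\in Y$.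
\end{lemma}

\begin{proof}
Write $X_{A,B}=\tau_A^{-1}(B)$. Given such maps, $|X_{A,B}|=|X_{B,A}|$, so we can choose bijections $\beta_{A,B}:X_{A,B}\to X_{B,A}$ with $\beta_{B,A}=\beta_{A,B}^{-1}$ and $\beta_{A,A}=\mathrm{id}$. For each $A$ the set $X$ is the disjoint union of the $X_{A,B}$, $B\in Y$, and we define
\[
\Phi(P,A)=(\beta_{A,B}(P),B),\qquad\text{where }B=\tau_A(P).
\]
Let $Q=\beta_{A,B}(P)$. Then $Q\in X_{B,A}$, that is, $\tau_B(Q)=A$. Hence $\Phi(Q,B)=(\beta_{B,A}(Q),A)=(P,A)$. Moreover $P\perp\tau_A(P)=B$ and $Q\perp\tau_B(Q)=A$.

Conversely, given $\Phi$, let $\tau_A(P)$ be the second coordinate of $\Phi(P,A)$; then $P\perp\tau_A(P)$ by compatibility. If $\tau_A(P)=B$ and $\Phi(P,A)=(Q,B)$, then $\Phi(Q,B)=(P,A)$, so $\tau_B(Q)=A$. Thus the injective map $\Phi$ takes $X_{A,B}\times\{A\}$ into $X_{B,A}\times\{B\}$, and $|X_{A,B}|\le|X_{B,A}|$. Exchanging $A$ and $B$ we get equality.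
\end{proof}

The easiest case is $N=M$. Then \eqref{eq:H} is Hall's condition and gives a bijection $\tau:X\to Y$ with $P\perp\tau(P)$. Taking $\tau_A=\tau$ for all $A$ gives $c(A,B)=1$ and the compatible involution $\Phi(P,A)=(\tau^{-1}(A),\tau(P))$. For instance, for maps of rank $2$ in $T_3$ there are three partitions $12|3,\ 13|2,\ 23|1$ and three subsets, and one may take $\tau(12|3)=\{1,3\}$, $\tau(13|2)=\{2,3\}$, $\tau(23|1)=\{1,2\}$. More generally a single map $\tau$, used for all $A$, suffices if all its fibers have the same size; this requires that $M$ divide $N$.

If $M$ does not divide $N$, then one map is not enough: when $c(A,B)$ does not depend on $A$, symmetry forces it to be constant, and then $N=M\,c(A,B)$. For constant maps, where $X=\{P\}$, one can simply put $\tau_A(P)=A$. In general this is where the work lies, and the next example shows how it is done.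

\begin{example}[Maps of rank $3$ in $T_4$]\label{ex:K4}
Label the four points $0,1,2,3$, read modulo $4$. A partition into three blocks has a single block of size two, so $X$ can be identified with the six edges $e=\{i,j\}$ of the complete graph $K_4$. A $3$-subset is the complement of a point $v$, so $Y$ can be identified with the four vertices. The complement of $v$ is a transversal of the partition of $e$ exactly when it misses one of the two points of $e$. So $e\perp v$ means $v\in e$, and a map $\tau:X\to Y$ with $e\perp\tau(e)$ is an orientation of $K_4$, each edge pointing to its head $\tau(e)$. The number $|\tau^{-1}(v)|$ is the in-degree of $v$.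

We need four orientations $\tau_A$, one for each vertex $A$, such that the in-degree of $B$ in $\tau_A$ is the in-degree of $A$ in $\tau_B$. The average in-degree is $3/2$. Let us make two in-degrees equal to $2$ and two equal to $1$ in each orientation. In $\tau_A$ the vertices of in-degree $2$ shall be those $B$ with
\[
-A-B\bmod 4\in\{0,1\},\qquad\text{that is,}\quad B\in\{-A,\,-A-1\}.
\]
This condition is visibly symmetric in $A$ and $B$. The array of prescribed in-degrees $c(A,B)$, with rows and columns in the order $0,1,2,3$, is
\[
\begin{pmatrix}
2&1&1&2\\
1&1&2&2\\
1&2&2&1\\
2&2&1&1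
\end{pmatrix}.
\]
To realize row $A$, orient the $4$-cycle as $0\to1\to2\to3\to0$, which gives each vertex in-degree $1$. The set $\{-A,-A-1\}$ consists of two consecutive vertices and so contains exactly one end of each of the diagonals $\{0,2\}$, $\{1,3\}$; let each diagonal point to that end. The fiber $\tau_A^{-1}(B)$ then consists of the edge $\{B-1,B\}$ and, if $A+B\equiv 0$ or $3$, the diagonal $\{B,B+2\}$. If $\beta_{A,B}$ takes cycle edge to cycle edge and diagonal to diagonal, the involution of Lemma~\ref{lem:array} is
\begin{align*}
\Phi(\{B-1,B\},A)&=(\{A-1,A\},B)&&\text{for all }A,B,\\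
\Phi(\{B,B+2\},A)&=(\{A,A+2\},B)&&\text{if }A+B\equiv0\text{ or }3\pmod 4.
\end{align*}
For example, $\Phi(\{0,1\},2)=(\{1,2\},1)$. So a map with kernel $01|2|3$ and image $\{0,1,3\}$ is matched with a map with kernel $12|0|3$ and image $\{0,2,3\}$; by Lemma~\ref{lem:unique}, $(0,1,2,3)\mapsto(0,0,1,3)$ is matched with $(0,1,2,3)\mapsto(0,2,2,3)$.
\end{example}

\subsection*{The general plan}

Write $N=rM+s$ with $0\le s<M$. As in the example we look for maps $\tau_A$ with fibers of size $r$ or $r+1$; in each $\tau_A$ exactly $s$ fibers have size $r+1$. Call $I\subseteq Y$ \emph{admissible} if one can choose pairwise disjoint sets $X_B\subseteq\{P\in X:P\perp B\}$, one for each $B\in Y$, with $|X_B|=r+1$ for $B\in I$ and $|X_B|=r$ for $B\notin I$. If $|I|=s$, these sets cover $X$ and are the fibers of a map $\tau:X\to Y$ with $P\perp\tau(P)$. In Section~\ref{sec:core} we shall see that under \eqref{eq:H} the admissible sets are the independent sets of a matroid $\mathcal K$ on $Y$ of rank $s$. If $s=0$, one map $\tau$ with all fibers of size $r$ suffices. If $s\ge1$, what we need is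
\begin{quote}
a symmetric $0/1$ matrix, with rows and columns indexed by $Y$, each of whose rows is the indicator of a basis of $\mathcal K$.
\end{quote}
In Example~\ref{ex:K4} every $2$-set of vertices is a basis and any symmetric $0/1$ matrix with row sums $2$ would do. In general $\mathcal K$ is not uniform. The example still suggests how to get symmetry. Place each $B\in Y$ at a position $p(B)$ in $\mathbb Z_M$, and set the entry $(A,B)$ equal to $1$ if $-p(A)-p(B)\bmod M\in\{0,\dots,s-1\}$. The matrix is symmetric because addition is commutative. Row $A$ is the set of those $B$ for which the arc $p(B),p(B)+1,\dots,p(B)+s-1$ contains the point $-p(A)$. So it suffices to choose $p$ such that, for \emph{every} point $x\in\mathbb Z_M$, the elements whose arcs contain $x$ form an independent set: each of these $M$ sets then has at most $s$ elements, and since the arcs have total length $sM$, each is a basis. The next section shows that such a $p$ exists.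

\section{A cyclic arrangement of the elements of a matroid}\label{sec:cyclic}

\subsection*{Facts on matroids}

Let $\mathcal K$ be a matroid on a finite set $Y$. The rank $\rho(W)$ of $W\subseteq Y$ is the size of its largest independent subsets. The closure $\operatorname{cl}(W)$ is the set of $e$ with $\rho(W\cup e)=\rho(W)$; it has the same rank as $W$, contains $W$, and $W\subseteq\operatorname{cl}(W')$ implies $\operatorname{cl}(W)\subseteq\operatorname{cl}(W')$. Sets of the form $\operatorname{cl}(W)$ are called flats. A circuit is a minimal dependent set. If $e\notin W$, then $e\in\operatorname{cl}(W)$ if and only if there is a circuit $C$ with $e\in C\subseteq W\cup\{e\}$. Hence for $e\in W$ we have $e\in\operatorname{cl}(W\setminus e)$ if and only if $e$ lies in a circuit contained in $W$, and then $\operatorname{cl}(W\setminus e)=\operatorname{cl}(W)$.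

\subsection*{The lemma and the pushing process}

Let $|Y|=M$ and $1\le s<M$. For $p:Y\to\mathbb Z$ and $x\in\mathbb Z_M$ put
\[
E_x=E_x(p)=\{y\in Y:\ x\equiv p(y)+o\pmod M\text{ for some }o\in\{0,\dots,s-1\}\}.
\]
If $y\in E_x$, then $o$ is unique since $s<M$; we call it the \emph{offset} of $y$ at $x$. We think of $y$ as occupying an arc of $s$ points of the circle $\mathbb Z_M$ that starts at $p(y)$. Each $y$ lies in exactly $s$ of the sets $E_x$.

\begin{lemma}\label{lem:cyclic}
Let $\mathcal K$ be a matroid on a set $Y$ with $|Y|=M$ and rank function $\rho$. Let $1\le s<M$, and suppose that $s|W|\le M\rho(W)$ for all $W\subseteq Y$. Then there is $p:Y\to\mathbb Z$ such that $E_x(p)$ is independent for every $x\in\mathbb Z_M$.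
\end{lemma}

This is a special case of a theorem of van den Heuvel and Thomass\'e \cite{HT}. The hypothesis is necessary: if all $E_x$ are independent, then $s|W|=\sum_x|E_x\cap W|\le M\rho(W)$.

The proof moves elements forward as long as they spoil independence. Given $p$, call $e\in Y$ \emph{pushable} if
\[
e\in\operatorname{cl}(E_z\setminus e),\qquad\text{where }z=p(e)\bmod M .
\]
So $e$ is pushable if at the first point of its arc it is spanned by the other elements present there. \emph{Pushing} $e$ means replacing $p(e)$ by $p(e)+1$. In terms of the old value of $p(e)$, the element $e$ then leaves $E_{p(e)}$ and joins $E_{p(e)+s}$ (indices modulo $M$). These are two different sets since $s<M$, and no other membership changes.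

The \emph{process} starts with $p\equiv0$. While some element is pushable, we push a pushable element with the smallest value of the integer $p$, ties being broken arbitrarily.

\begin{example}
Let $M=4$, $s=2$, $Y=\{a,a',b,b'\}$, and let a set be independent if it contains at most one of $a,a'$ and at most one of $b,b'$. Here $|W|\le2\rho(W)$, so the hypothesis holds. At the start $E_0=E_1=Y$ and $E_2=E_3=\emptyset$. We may push $a$ and then $b$, which is spanned by $b'$ in $E_0=\{a',b,b'\}$. Now $E_0=\{a',b'\}$, $E_1=Y$, $E_2=\{a,b\}$, $E_3=\emptyset$. The elements $a',b'$ at position $0$ are not pushable, but $a,b$ at position $1$ are. Pushing $a$, and then $b$, which is spanned by $b'$ in $E_1=\{a',b,b'\}$, we reach $E_0=E_1=\{a',b'\}$ and $E_2=E_3=\{a,b\}$. All sets are independent and the process stops.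
\end{example}

The idea of the proof is as follows. If the process never stops, let $U$ be the set of elements that circulate forever; all other elements eventually stand still. We show that in the long run, at every point $x$, the set $U$ is spanned by those of its own elements that are present at $x$, and that at some point more than $\rho(U)$ of them are present. Counting then shows that $U$ violates the hypothesis.

\begin{proof}[Proof of Lemma~\ref{lem:cyclic}]
\emph{Step 1. If some $E_x$ is dependent, some element is pushable.} Let $C\subseteq E_x$ be a circuit, let $e\in C$ have minimal offset $o$ at $x$, and let $z=p(e)\bmod M$, so $z=x-o$. Every $f\in C$ has an offset $o_f\ge o$ at $x$, so $z\equiv p(f)+(o_f-o)$ with $0\le o_f-o\le s-1$, that is, $f\in E_z$. Hence $e\in\operatorname{cl}(C\setminus e)\subseteq\operatorname{cl}(E_z\setminus e)$.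

Therefore, if the process stops, all $E_x$ are independent and we are done. Suppose that it never stops. Let $U\ne\emptyset$ be the set of elements that are pushed infinitely often. There is a time $T$ after which only elements of $U$ are pushed and $p(u)>p(g)$ for all $u\in U$ and $g\in Y\setminus U$.

\emph{Step 2. After time $T$ no $g\in Y\setminus U$ is ever pushable.} Otherwise, by the rule of the smallest value of $p$, an element of $Y\setminus U$ would be pushed. This is the only use of the rule.

\emph{Step 3. The sets $\operatorname{cl}(E_x)$ never shrink.} When $e$ is pushed and leaves $E_x$, we have $e\in\operatorname{cl}(E_x\setminus e)$, so the closure does not change. When an element joins $E_x$, the closure can only grow.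

\emph{Step 4. The sets $G_g$ do not shrink after time $T$.} To derive contradictions from Step 2 we need to know what is spanned at the first point of the arc of $g$ without the help of $g$ itself. For $g\in Y\setminus U$ let $z=p(g)\bmod M$, which is fixed after time $T$, and put
\[
G_g=\operatorname{cl}(E_z\setminus g).
\]
Elements that join $E_z$ can only enlarge $G_g$. Suppose that $u\in U$ leaves $E_z$. Since $u$ was pushable, there is a circuit $C$ with $u\in C\subseteq E_z$ (before the push). If $g\in C$, then $g\in\operatorname{cl}(C\setminus g)\subseteq\operatorname{cl}(E_z\setminus g)$, so $g$ would be pushable, contrary to Step 2. So $g\notin C$, hence $u\in\operatorname{cl}(E_z\setminus\{u,g\})$, and $G_g$ does not change.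

\emph{Step 5. The limit.} There are finitely many flats, so from some time $T'\ge T$ on all $\operatorname{cl}(E_x)$ and all $G_g$ are constant. Each $u\in U$ is pushed infinitely often in unit steps, so after $T'$ it lies in each given $E_x$ at some time. It is different from every $g\in Y\setminus U$. Hence, from time $T'$ on,
\begin{equation}\label{eq:limit}
U\subseteq\operatorname{cl}(E_x)\quad(x\in\mathbb Z_M),\qquad U\subseteq G_g\quad(g\in Y\setminus U).
\end{equation}

\emph{Step 6. At any time after $T'$, every circuit $C$ contained in $E_x\cup U$ for some $x$ is contained in $U$.} Suppose not. The nonempty set $C\setminus U$ is contained in $E_x$. Let $g\in C\setminus U$ have minimal offset at $x$ among the elements of $C\setminus U$, and let $z=p(g)\bmod M$. As in Step 1, every $f\in C\setminus U$ lies in $E_z$. Hence, by \eqref{eq:limit},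
\[
C\setminus g\subseteq U\cup(E_z\setminus g)\subseteq G_g ,
\]
so $g\in\operatorname{cl}(C\setminus g)\subseteq G_g=\operatorname{cl}(E_z\setminus g)$. Thus $g$ is pushable, contrary to Step 2.

\emph{Step 7. Counting.} Fix a time after $T'$. Let $u\in U$ and $x\in\mathbb Z_M$. By \eqref{eq:limit}, either $u\in E_x$, or there is a circuit $C$ with $u\in C\subseteq E_x\cup\{u\}$. In the second case $C\subseteq U$ by Step 6, so $C\setminus u\subseteq E_x\cap U$. In both cases $u\in\operatorname{cl}(E_x\cap U)$. Hence $U\subseteq\operatorname{cl}(E_x\cap U)$, so that $\rho(E_x\cap U)=\rho(U)$ and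
\[
|E_x\cap U|\ge\rho(U)\qquad\text{for every }x .
\]
Since the process goes on, some element is pushable, so some $E_x$ contains a circuit. By Step 6 this circuit lies in $E_x\cap U$, so $E_x\cap U$ is dependent and $|E_x\cap U|>\rho(U)$ for this $x$. Summing over $x$,
\[
s|U|=\sum_{x\in\mathbb Z_M}|E_x\cap U|>M\rho(U),
\]
contrary to the hypothesis.
\end{proof}

\section{Proof of Proposition~\ref{prop:core}}\label{sec:core}

Two facts are needed. Let a bipartite graph have sides $Z^*$ and $X$, and for $W\subseteq Z^*$ let $\Gamma(W)\subseteq X$ be the set of neighbors of $W$. The subsets of $Z^*$ that can be matched into $X$ are the independent sets of a matroid on $Z^*$, called a transversal matroid, and by the K\"onig--Ore formula the rank of $Z\subseteq Z^*$ is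
\[
\min_{W\subseteq Z}\bigl(|\Gamma(W)|+|Z\setminus W|\bigr).
\]
If $J$ is an independent set of a matroid with rank function $\rho_0$, the contraction by $J$ is the matroid on the complement of $J$ in which $I$ is independent if and only if $I\cup J$ is independent; its rank function is $\rho(A)=\rho_0(A\cup J)-|J|$.

\begin{proof}[Proof of Proposition~\ref{prop:core}]
Write $N=rM+s$ with $0\le s<M$.

\emph{Step 1. The matroid $\mathcal K$.} Let $\mathcal T$ be the transversal matroid on $Y\times\{1,\dots,r+1\}$ in which $(B,i)$ is adjacent to $P\in X$ if and only if $P\perp B$. For $A\subseteq Y$ put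
\[
Z_A=\bigl(Y\times\{1,\dots,r\}\bigr)\cup\bigl(A\times\{r+1\}\bigr).
\]
If a subset $W\subseteq Z_A$ has projection $F$ to $Y$, then $\Gamma(W)=\Gamma(F)$, and $Z_A\setminus W$ contains all elements of $Z_A$ that do not lie over $F$. So by \eqref{eq:H}, in the form $|\Gamma(F)|\ge\frac NM|F|=r|F|+\frac sM|F|$,
\begin{align*}
|\Gamma(W)|+|Z_A\setminus W|
&\ge|\Gamma(F)|+r(M-|F|)+|A\setminus F|\\
&\ge rM+\tfrac sM|F|+|A\setminus F|
\ \ge\ rM+\tfrac sM|A| .
\end{align*}
The last inequality uses $s<M$ and $A\subseteq F\cup(A\setminus F)$. Hence $Z_A$ has rank at least $rM+\frac sM|A|$ in $\mathcal T$. In particular $Z_\emptyset=Y\times\{1,\dots,r\}$, which has $rM$ elements, is independent. Let $\mathcal K$ be the contraction of $\mathcal T$ by $Z_\emptyset$, regarded as a matroid on $Y\cong Y\times\{r+1\}$. A set $I\subseteq Y$ is independent in $\mathcal K$ if and only if $Z_I$ can be matched into $X$. Thus the independent sets are the admissible sets of Section~\ref{sec:symmetric}. The rank function of $\mathcal K$ satisfies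
\[
\rho(A)\ge\tfrac sM|A|\quad(A\subseteq Y),\qquad \rho(Y)\le N-rM=s ,
\]
the second because a matching uses at most $N$ elements of $X$.

\emph{Step 2. Maps with prescribed fiber sizes.} We claim that there are $p:Y\to\mathbb Z$ and, for each $x\in\mathbb Z_M$, a map $\sigma_x:X\to Y$ with
\begin{equation}\label{eq:fibers}
P\perp\sigma_x(P)\quad(P\in X),\qquad |\sigma_x^{-1}(B)|=r+\bigl[B\in E_x(p)\bigr]\quad(B\in Y),
\end{equation}
where the bracket is $1$ if the condition holds and $0$ otherwise. If $s=0$, we take $p\equiv0$ and read $E_x=\emptyset$. If $s\ge1$, the first rank inequality is the hypothesis of Lemma~\ref{lem:cyclic}, which gives $p$ such that all $E_x$ are independent in $\mathcal K$. Then $|E_x|\le\rho(Y)\le s$. Since $\sum_x|E_x|=sM$, we have $|E_x|=s$ for all $x$. In both cases $Z_{E_x}$ can be matched into $X$ and has $rM+s=N$ elements, so the matching covers all of $X$. Let $\sigma_x(P)$ be the first coordinate of the element matched with $P$. Then \eqref{eq:fibers} holds.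

\emph{Step 3. Symmetry.} For $A\in Y$ put $\tau_A=\sigma_{x}$ with $x=-p(A)\bmod M$. By \eqref{eq:fibers} and the definition of $E_x$,
\[
|\tau_A^{-1}(B)|=r+\bigl[\,-p(A)-p(B)\bmod M\in\{0,\dots,s-1\}\,\bigr],
\]
where for $s=0$ the bracket is $0$. This is symmetric in $A$ and $B$, and Lemma~\ref{lem:array} gives the compatible involution.
\end{proof}

This completes the proof of Theorem~\ref{thm:A}.

\section{Finite regular semigroups}\label{sec:classification}

The general case needs the following standard facts on a finite regular semigroup \cite[\S2.3, Theorem 2.18]{CP}, \cite[\S2.3]{Howie}. We write $R_a$ and $L_a$ for the $\mathscr R$- and $\mathscr L$-class of $a$.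
\begin{enumerate}
\item[(i)] If $b\in V(a)$, then $a\mathrel{\mathscr D}b$, and $ab\in R_a\cap L_b$ and $ba\in R_b\cap L_a$ are idempotents.
\item[(ii)] Let $R$ and $L$ be an $\mathscr R$-class and an $\mathscr L$-class in the $\mathscr D$-class of $a$. If $R_a\cap L$ and $R\cap L_a$ contain idempotents, then $R\cap L$ contains exactly one inverse of $a$.
\item[(iii)] All $\mathscr H$-classes in one $\mathscr D$-class $D$ have the same size; they are the sets $R\cap L$ with $R\in X_D$, $L\in Y_D$, all of which are nonempty.
\end{enumerate}
Fact (ii) plays the role of Lemma~\ref{lem:unique}.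

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The implications (3)$\Rightarrow$(2)$\Rightarrow$(1) are trivial.

(1)$\Rightarrow$(4). Let $\phi$ be a permutation matching and $D$ a $\mathscr D$-class. Put $N=|X_D|$, $M=|Y_D|$, let $h$ be the size of the $\mathscr H$-classes in $D$, and let $F\subseteq Y_D$. For $a\in D$, fact (i) gives $\phi(a)\in D$ and $R_a\perp L_{\phi(a)}$. So if $R_a\notin\Gamma(F)$, then $L_{\phi(a)}\notin F$. There are $(N-|\Gamma(F)|)Mh$ elements $a\in D$ with $R_a\notin\Gamma(F)$, and $N(M-|F|)h$ elements $b\in D$ with $L_b\notin F$. As $\phi$ is injective, $(N-|\Gamma(F)|)M\le N(M-|F|)$, that is, $N|F|\le M|\Gamma(F)|$.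

(4)$\Rightarrow$(3). For each $\mathscr D$-class $D$ condition (4) is \eqref{eq:H} for $(X_D,Y_D,\perp)$, so Proposition~\ref{prop:core} gives a compatible involution $\Phi$ of $X_D\times Y_D$. Let $a\in R\cap L$ with $R\in X_D$, $L\in Y_D$, and let $\Phi(R,L)=(R',L')$. Then $R\perp L'$ and $R'\perp L$, so by (ii) $a$ has a unique inverse $\phi(a)$ in $R'\cap L'$. Now $\phi(\phi(a))$ is the unique inverse of $\phi(a)$ in $R\cap L$, because $\Phi(R',L')=(R,L)$. Since $a$ is such an inverse, $\phi(\phi(a))=a$. Doing this for all $\mathscr D$-classes defines an involution matching $\phi$ of $S$. It maps $R\cap L$ into $R'\cap L'$ and $R'\cap L'$ into $R\cap L$, so it maps $\mathscr H$-classes onto $\mathscr H$-classes.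
\end{proof}

\begin{corollary}\label{cor:transitive}
Let $S$ be a finite regular semigroup such that for each $\mathscr D$-class $D$ the automorphisms of $S$ preserving $D$ act transitively on the $\mathscr L$-classes in $D$ (or, for each $D$, on the $\mathscr R$-classes in $D$). Then $S$ has an involution matching. In particular this holds for $T_n$, for the partial transformation semigroup $PT_n$, and for the matrix monoid $M_n(\mathbb F_q)$. It also holds for every ideal of these semigroups.
\end{corollary}

\begin{proof}
Fix $D$, put $N=|X_D|$ and $M=|Y_D|$, and let $G$ be the group of automorphisms of $S$ that preserve $D$. It acts on $X_D$ and $Y_D$ and preserves $\perp$. By (i) and regularity, every $\mathscr R$-class and every $\mathscr L$-class of $D$ contains an idempotent. If $G$ is transitive on $Y_D$, then Lemma~\ref{lem:average} gives condition (4) for $D$. If $G$ is transitive on $X_D$, then Lemma~\ref{lem:average} with the roles of $X_D$ and $Y_D$ exchanged gives, for every $E\subseteq X_D$,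
\[
M|E|\le N\,|\{L\in Y_D: R\perp L\text{ for some }R\in E\}| .
\]
Given $F\subseteq Y_D$, apply this to $E=X_D\setminus\Gamma(F)$. No $R\in E$ is related to an element of $F$, so $M(N-|\Gamma(F)|)\le N(M-|F|)$, which is condition (4) again. Theorem~\ref{thm:B} gives the involution matching.

For the examples, let maps act on the right and vectors be rows. This convention is harmless, since reversing the order of multiplication does not change the sets $V(a)$. In $T_n$ and $PT_n$ the $\mathscr D$-classes consist of the (partial) maps of a given rank, and the $\mathscr L$-classes correspond to the images. Conjugation by the symmetric group preserves the rank and is transitive on the $k$-subsets. In $M_n(\mathbb F_q)$ the $\mathscr D$-classes consist of the matrices of a given rank, and the $\mathscr L$-classes correspond to the row spaces. Conjugation $a\mapsto g^{-1}ag$ by $g\in GL_n(\mathbb F_q)$ moves the row space by $g$, so it is transitive on the row spaces of dimension $k$.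

Finally, let $I$ be an ideal of one of these semigroups $S$ and $\phi$ an involution matching of $S$. If $a\in I$, every $b\in V(a)$ satisfies $b=bab\in I$. So $I$ is regular, $\phi$ maps $I$ into itself, and its restriction is an involution matching of $I$.
\end{proof}

\begin{example}[Condition (4) can fail]
Let $\perp$ be a relation between finite nonempty sets $X$ and $Y$ such that every element of $X$ and every element of $Y$ is related to something. On $S=(X\times Y)\cup\{0\}$ define
\[
(P,A)(Q,B)=\begin{cases}(P,B)&\text{if }Q\perp A,\\ 0&\text{otherwise,}\end{cases}
\]
and let $0$ be a zero element. This is a completely $0$-simple Rees matrix semigroup over the trivial group. Its nonzero $\mathscr R$-classes and $\mathscr L$-classes are given by the first and the second coordinate, its $\mathscr H$-classes are trivial, and $(P,A)$ is idempotent if and only if $P\perp A$. Directly from the definition,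
\[
V\bigl((P,A)\bigr)=\{(Q,B):\ P\perp B,\ Q\perp A\},
\]
which is nonempty, so $S$ is regular. Take $X=\{P_1,P_2,P_3\}$ and $Y=\{A_1,A_2,A_3\}$, where $P_1\perp A_1$, $P_2\perp A_1$, $P_3\perp A_1,A_2,A_3$, and no other pairs are related. For $F=\{A_2,A_3\}$ we have $\Gamma(F)=\{P_3\}$, and $3\cdot2>3\cdot1$, so (4) fails. Hence $S$ has neither a permutation matching nor an involution matching. One sees this directly: all inverses of the six elements $(P_1,A)$, $(P_2,A)$ lie among the three elements $(Q,A_1)$.
\end{example}

\begin{thebibliography}{9}

\bibitem{CP}
Clifford and Preston, \emph{The Algebraic Theory of Semigroups} I.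

\bibitem{HT}
J. van den Heuvel and S. Thomass\'e, Cyclic orderings and cyclic arboricity of matroids, \emph{J. Combin. Theory Ser. B} \textbf{102} (2012), 638--646.

\bibitem{Higgins}
Peter M. Higgins, Finite regular semigroups with permutations that map elements to inverses, arXiv:2309.14170 (2023).

\bibitem{Howie}
Howie, \emph{Fundamentals of Semigroup Theory}.

\end{thebibliography}

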